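# The Lusternik–Schnirelmann category of $X\times S^n$ as $n$ grows

## 1. Category, domination, and some point-set tools

Throughout, the spaces $X$ whose category we study are connected and have the homotopy type of a CW complex. We write $I=[0,1]$. A map is *null-homotopic* (or *null*) if it is homotopic to a constant map. A map into a product of path-connected spaces is null if and only if both of its components are null: put the two homotopies side by side, or project.

**Definition (contractible in).** A subset $U\subset Y$ is *contractible in $Y$* if the inclusion $U\to Y$ is null-homotopic.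

*Example.* An open arc of the equator of $S^2$, and even the whole equator, is contractible in $S^2$, although the equator is not a contractible space. A subset $U\subset X\times K$, with $X$ and $K$ path connected, is contractible in $X\times K$ if and only if $\mathrm{pr}_X|_U$ and $\mathrm{pr}_K|_U$ are both null. If $D\subset S^k$ is an open disc, then $V=D\times S^n\subset S^k\times S^n$ satisfies the first of these conditions but not the second.

**Definition (category).** The Lusternik–Schnirelmann category $\operatorname{cat}X$ is the least integer $m\ge 0$ such that $X$ can be covered by $m+1$ open subsets, each contractible in $X$. If there is no such $m$, then $\operatorname{cat}X=\infty$, and $\infty+1=\infty$.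

*Examples.* A point has category $0$. For $k\ge1$ we have $\operatorname{cat}S^k=1$: two open discs cover $S^k$, and one set is not enough because the identity of $S^k$ is not null. (By Whitehead, $\operatorname{cat}X$ is also the least $m$ such that the diagonal $X\to X^{m+1}$ compresses, up to homotopy, into the fat wedge. We shall only use open covers.)

A standard lower bound is cup length: if $a_1,\dots,a_r$ are cohomology classes of positive degree with $a_1\cdots a_r\neq0$, then $\operatorname{cat}X\ge r$. Hence $\operatorname{cat}(S^k\times S^n)\ge 2$ for $k,n\ge1$, and $\operatorname{cat}\mathbb{CP}^\infty=\infty$.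

**Fact 1 (domination).** If $i:X\to Z$ and $r:Z\to X$ satisfy $ri\simeq 1_X$, then $\operatorname{cat}X\le \operatorname{cat}Z$. Indeed, if $U\subset Z$ is open and contractible in $Z$, then on $i^{-1}(U)$ the inclusion into $X$ is homotopic to $r\circ i|$, which is null because $i|$ lands in $U$. So the sets $i^{-1}(U)$ form an open cover of the required kind. In particular, $\operatorname{cat}$ is a homotopy invariant, and $\operatorname{cat}X\le\operatorname{cat}(X\times Z)$ for every nonempty $Z$, since $X$ is a retract of $X\times Z$.

**Fact 2 (metrizable models).** Every space of the homotopy type of a CW complex has the homotopy type of a simplicial complex with the metric topology (Milnor, *On spaces having the homotopy type of a CW-complex*, Trans. AMS 90 (1959), Thm. 2). If $X\simeq X'$, then $X\times K\simeq X'\times K$. So by Fact 1 we may, and do, assume in every proof that $X$ is **metrizable and path connected**.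

**Definition (ANR).** A metrizable space $K$ is an *ANR* if, whenever it is embedded as a closed subset of a metrizable space, it is a retract of some neighborhood there.

*Example.* Compact polyhedra are ANRs; this is a textbook theorem. In particular spheres are. For the standard embedding $S^N\subset\mathbb R^{N+1}$ a neighborhood retraction is visible: $v\mapsto v/|v|$ on $\mathbb R^{N+1}\smallsetminus\{0\}$.

**Fact 3 (Borsuk's homotopy extension theorem).** Let $Y$ be metrizable, $C\subset Y$ closed, $K$ an ANR. Then every homotopy $C\times I\to K$ of the restriction to $C$ of a map $Y\to K$ extends to a homotopy of that map (Hu, *Theory of Retracts*, Ch. IV).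

**Definition (suspension).** The unreduced suspension of a nonempty compact space $L$ is the quotient of $L\times[-1,1]$ in which $L\times\{1\}$ is collapsed to one point and $L\times\{-1\}$ to another. These points are the two poles.

*Example.* The suspension of $S^n$ is $S^{n+1}$. We write its points as $[y,t]$ with $y\in S^n$, $t\in[-1,1]$; the point $[y,\pm1]$ does not depend on $y$.

We shall define many maps on $X\times S^{n+1}$ by formulas in $(x,y,t)$. The next fact makes them continuous.

**Fact 4 (descending to quotients).** Let $q:C\to D$ be a continuous surjection of compact Hausdorff spaces and let $P$ be any space. Then $1_P\times q:P\times C\to P\times D$ is a closed map, hence a quotient map.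

*Proof.* Let $F\subset P\times C$ be closed, and let $(p,d)$ lie outside $(1\times q)(F)$. Then the set $\{p\}\times q^{-1}(d)$, with $q^{-1}(d)$ compact, misses $F$. By the tube lemma there are open sets $U\ni p$ and $W\supset q^{-1}(d)$ with $(U\times W)\cap F=\emptyset$. Since $q$ is closed, $D'=D\smallsetminus q(C\smallsetminus W)$ is open; it contains $d$, and $q^{-1}(D')\subset W$. So $U\times D'$ is a neighborhood of $(p,d)$ that misses $(1\times q)(F)$. A continuous closed surjection is a quotient map. $\square$

With $P=X$ or $P=X\times I$, Fact 4 says: a map or homotopy given by a continuous formula in $(x,y,t)$ that does not depend on $y$ at $t=\pm1$ is a continuous map or homotopy on $X\times S^{n+1}$.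

## 2. How $\operatorname{cat}(X\times S^n)$ may depend on $n$

It is well known that for every $X$ and every $n\ge1$,
$$\operatorname{cat}(X\times S^n)\in\{\operatorname{cat}X,\ \operatorname{cat}X+1\}. \tag{1}$$
The lower bound is Fact 1; the upper bound will come out for free in Section 4. So for each $X$ with $\operatorname{cat}X<\infty$ we get a sequence of yes/no answers, indexed by $n$: does multiplying by $S^n$ raise the category? A conjecture posed in Norio Iwase, "$A_\infty$-method in Lusternik-Schnirelmann category", arXiv:math/0202119 (2002), says that the sequence switches at most once, from "yes" to "no". These notes prove it.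

**Theorem 1.** For any space $X$ there is an $n(X)$, $1\le n(X)\le\infty$, such that for every integer $n\ge1$
$$\operatorname{cat}(X\times S^n)=\begin{cases}\operatorname{cat}X+1,& n<n(X),\\ \operatorname{cat}X,& n\ge n(X).\end{cases}$$

Let us try small cases. If $X$ is a point, then $\operatorname{cat}(X\times S^n)=\operatorname{cat}S^n=1=\operatorname{cat}X+1$ for all $n$, so $n(X)=\infty$. If $X=S^k$ with $k\ge1$, cup length gives $\operatorname{cat}(S^k\times S^n)\ge2$, and (1) gives $\le2$; again the answer is $\operatorname{cat}X+1$ for all $n$, so $n(X)=\infty$. Thus the value $\infty$ cannot be omitted. If $\operatorname{cat}X=\infty$, as for $\mathbb{CP}^\infty$, then $\operatorname{cat}(X\times S^n)=\infty$ for all $n$ by Fact 1, and since $\infty+1=\infty$, any $n(X)$ works.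

The content is in the remaining situation: $\operatorname{cat}X<\infty$ and $\operatorname{cat}(X\times S^n)=\operatorname{cat}X$ for some $n$. What must be excluded is a return to the larger value. That is the following statement.

**Theorem A.** Let $n\ge1$ and $0\le m<\infty$. If $\operatorname{cat}(X\times S^n)\le m$, then $\operatorname{cat}(X\times S^{n+1})\le m$.

**Theorem A implies Theorem 1.** The case $\operatorname{cat}X=\infty$ was just done. Let $\operatorname{cat}X=m<\infty$. By (1), $\operatorname{cat}(X\times S^n)\in\{m,m+1\}$ for every $n\ge 1$. Put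
$$n(X)=\min\{n\ge1:\operatorname{cat}(X\times S^n)=m\},$$
or $n(X)=\infty$ if there is no such $n$. For $n<n(X)$ the category is $m+1$ by definition. For $n\ge n(X)$ it is at most $m$ by Theorem A and induction, hence equal to $m$. When $\operatorname{cat}X<\infty$, this $n(X)$ is the only possible choice, since $m\ne m+1$. $\square$

## 3. Pulling a categorical cover back along a map over $X$

We are given $m+1$ open sets $U_i$ that cover $X\times S^n$ and are contractible in it. We want $m+1$ such sets in $X\times S^{n+1}$. The obvious way to carry open sets across is to choose a map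
$$\Phi:X\times S^{n+1}\to X\times S^n,\qquad \Phi(x,w)=(x,\kappa(x,w)),$$
and take $\Phi^{-1}(U_i)$. Half of what we need is automatic: since $\mathrm{pr}_X\circ\Phi=\mathrm{pr}_X$, the projection to $X$ restricted to $\Phi^{-1}(U_i)$ equals $(\mathrm{pr}_X|_{U_i})\circ\Phi|$, which is null.

The other half is where this stops. Contractibility of $U_i$ tells us that $\mathrm{pr}_{S^n}|_{U_i}$ is null, which says nothing about $\mathrm{pr}_{S^{n+1}}$ on $\Phi^{-1}(U_i)$. If, for instance, $\kappa$ is a constant map with value $c$ and $(x,c)\in U_i$, then $\Phi^{-1}(U_i)$ contains the whole sphere $\{x\}\times S^{n+1}$, on which $\mathrm{pr}_{S^{n+1}}$ is not null.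

So it pays to separate the two coordinates: keep the condition on $\mathrm{pr}_X$ for all sets of the cover, because it pulls back, and concentrate the information about the sphere in as small a place as possible. It turns out that it can be put on a single set of the cover, with the help of one map to the sphere.

## 4. Moving the sphere coordinate onto one set of the cover

Let $K$ be a path-connected compact metrizable ANR with two points $*\ne c$ such that $K\smallsetminus\{*\}$ and $K\smallsetminus\{c\}$ are contractible. The main example is $K=S^N$, $N\ge1$, with any two distinct points: a sphere minus a point is $\mathbb R^N$.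

**Definition (Condition $D(K,*)$ for $X$ and $m$).** There are an open cover $V_0,\dots,V_m$ of $X\times K$ and a map $g:X\times K\to K$ such that

- (D1) $\mathrm{pr}_X|_{V_i}:V_i\to X$ is null-homotopic for $0\le i\le m$;
- (D2) $g\simeq\mathrm{pr}_K$;
- (D3) $g(V_m)\subset\{*\}$.

*Example.* Let $X$ be a point and $K=S^N$. For $m=1$ take $V_0=K$, $V_1=\emptyset$, $g=\mathrm{id}$: the condition holds. For $m=0$ we would need $V_0=K$ and $g$ constant with $g\simeq\mathrm{id}$, which is impossible. This agrees with $\operatorname{cat}S^N=1$.

**Lemma 1.** $\operatorname{cat}(X\times K)\le m$ if and only if $D(K,*)$ holds.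

Put $Y=X\times K$; it is metrizable and path connected.

**Step 1: from a categorical cover to $D(K,*)$.** We shrink one set and use homotopy extension. Let $U_0,\dots,U_m$ be an open cover of $Y$ by sets contractible in $Y$. The closed set $Y\smallsetminus(U_0\cup\dots\cup U_{m-1})$ lies in $U_m$, so by normality there is an open $V_m$ containing it with $\overline{V_m}\subset U_m$. Put $V_i=U_i$ for $i<m$. Then $V_0,\dots,V_m$ cover $Y$, and (D1) holds because $\mathrm{pr}_X|_{V_i}$ is the inclusion $V_i\to Y$, which is null, followed by $\mathrm{pr}_X$.

In the same way $\mathrm{pr}_K|_{\overline{V_m}}$ is null, and since $K$ is path connected it is homotopic to the constant map at $*$. By Fact 3 this homotopy on the closed set $\overline{V_m}$ extends to a homotopy on $Y$ that starts at $\mathrm{pr}_K$. Its end $g$ satisfies (D2) and $g(\overline{V_m})\subset\{*\}$, hence (D3).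

**Step 2: the sets to be regrouped.** Now suppose that $D(K,*)$ holds. On the open set $V_i\cap\{g\neq c\}$ the map $\mathrm{pr}_X$ is null, and $\mathrm{pr}_K\simeq g$ factors through the contractible space $K\smallsetminus\{c\}$, so it is null too. The same is true of $V_i\cap\{g\ne *\}$. This gives $2(m+1)$ sets contractible in $Y$, which is too many. The plan is to pair a piece of $V_j$ lying off $\{g=c\}$ with a piece of $V_{j-1}$ lying on $\{g=c\}$, arranged so that the two pieces can be separated. That leaves the pieces numbered $j=0,\dots,m+1$, and (D3) removes the last one.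

Put $U_k=V_0\cup\dots\cup V_k$ for $0\le k\le m$ and $U_k=\emptyset$ for $k<0$. Let $A=g^{-1}(c)$, a closed set. Define open sets
$$O_j=U_{j-1}\cup(U_j\smallsetminus A),\qquad -1\le j\le m.$$
They increase, since $O_{j-1}\subset U_{j-1}\subset O_j$. We have $O_{-1}=\emptyset$. By (D3) and $c\neq *$, the set $A$ misses $V_m$, so $A\subset U_{m-1}$ and therefore $O_m=U_{m-1}\cup(Y\smallsetminus A)=Y$. Hence $Y$ is the union of the differences $O_j\smallsetminus O_{j-1}$, $0\le j\le m$.

**Step 3: each difference splits into two pieces.** We claim that
$$O_j\smallsetminus O_{j-1}=R_j\cup R_j',\qquad R_j=(U_j\smallsetminus U_{j-1})\smallsetminus A,\quad R_j'=A\cap(U_{j-1}\smallsetminus U_{j-2}). \tag{2}$$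
Recall that $O_{j-1}=U_{j-2}\cup(U_{j-1}\smallsetminus A)$. Let $y\in O_j\smallsetminus O_{j-1}$. If $y\notin U_{j-1}$, then $y\in U_j\smallsetminus A$, so $y\in R_j$. If $y\in U_{j-1}$, then $y\notin O_{j-1}$ forces $y\in A$ and $y\notin U_{j-2}$, so $y\in R'_j$. Conversely, $R_j\subset U_j\smallsetminus A\subset O_j$, and $R_j$ misses $U_{j-1}\supset O_{j-1}$; and $R_j'\subset U_{j-1}\subset O_j$, while a point of $A$ outside $U_{j-2}$ is not in $O_{j-1}$.

**Step 4: the two pieces have disjoint open neighborhoods.** They are separated: $\overline{R_j'}\subset A$ misses $R_j$, and $\overline{R_j}\subset Y\smallsetminus U_{j-1}$ misses $R_j'$. If $d$ is a metric on $Y$ and both pieces are nonempty, then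
$$\{y:d(y,R_j)<d(y,R_j')\}\quad\text{and}\quad\{y:d(y,R_j')<d(y,R_j)\}$$
are disjoint open sets, and they contain $R_j$ and $R_j'$ because a point of $R_j$ is not in $\overline{R'_j}$ and vice versa. If one piece is empty, use $\emptyset$ for it and $Y$ for the other.

Moreover $R_j\subset V_j\smallsetminus A$, because $U_j\smallsetminus U_{j-1}\subset V_j$. Likewise $R_j'\subset V_{j-1}\cap A\subset V_{j-1}\cap g^{-1}(K\smallsetminus\{*\})$ for $j\ge1$, and $R_0'=\emptyset$. Intersecting, we find disjoint open sets
$$R_j\subset N_j\subset V_j\cap g^{-1}(K\smallsetminus\{c\}),\qquad R_j'\subset N_j'\subset V_{j-1}\cap g^{-1}(K\smallsetminus\{*\}),$$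
with $N_0'=\emptyset$.

**Step 5: conclusion.** By the remark that opens Step 2, $N_j$ and $N_j'$ are contractible in $Y$. They are disjoint and open, and $Y$ is path connected, so the two null-homotopies can be continued to one common constant and glued: $M_j=N_j\cup N_j'$ is contractible in $Y$. By (2) and Step 2, $M_0,\dots,M_m$ cover $Y$. So $\operatorname{cat}Y\le m$. $\square$

To see the procedure at work, return to $X$ a point, $K=S^N$, $V_0=K$, $V_1=\emptyset$, $g=\mathrm{id}$. Then $A=\{c\}$, $O_0=K\smallsetminus\{c\}$, $O_1=K$, and the nonempty pieces are $R_0=K\smallsetminus\{c\}$ and $R_1'=\{c\}$. We recover the cover of the sphere by $S^N\smallsetminus\{c\}$ and a neighborhood of $c$ in $S^N\smallsetminus\{*\}$.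

**The upper bound in (1).** Let $\operatorname{cat}X=m<\infty$ and let $U_0,\dots,U_m$ be a categorical open cover of $X$. Put $V_i=U_i\times K$ for $i\le m$, $V_{m+1}=\emptyset$, and $g=\mathrm{pr}_K$. These satisfy $D(K,*)$ with $m+1$ in place of $m$, so $\operatorname{cat}(X\times K)\le m+1$. For $m=\infty$ there is nothing to show.

## 5. What must be built, and why suspending $g$ is not enough

Suppose that $D(S^n,*)$ holds with $V_0,\dots,V_m$ and $g$. Take again $\Phi(x,w)=(x,\kappa(x,w))$ and $V_i'=\Phi^{-1}(V_i)$. Now (D1) pulls back, as in Section 3. To get $D(S^{n+1},*')$ for some point $*'$, we need a map $g':X\times S^{n+1}\to S^{n+1}$, homotopic to the projection, with $g'(V_m')\subset\{*'\}$. Since $g=*$ on $V_m$, it suffices that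
$$g'(x,w)\neq *'\ \Longrightarrow\ g(x,\kappa(x,w))\ne *. \tag{3}$$

So the cover has disappeared from the problem: given $g$, find $\kappa$ and $g'$.

A constant $\kappa=c$ works only if $g(x,c)\neq *$ for all $x$. If $g(x,c)=*$ for some $x$, then (3) makes $g'(x,\cdot)$ constant, whereas it must be homotopic to the identity of $S^{n+1}$.

The natural guess is to suspend. On $w=[y,t]$ let $g'(x,[y,t])$ be $[g(x,y),t]$, modified so that it differs from $*'$ only if $|t|<\frac12$ and $g(x,y)\neq *$. Then (3) would hold if $\kappa(x,[y,t])=y$ for $|t|<\frac12$. But such a $\kappa$ does not exist. Near the poles it has to become independent of $y$; so for fixed $x$ the map $\kappa(x,\cdot)$, restricted to the disc $\{t\ge0\}\subset S^{n+1}$, would extend the identity of the sphere $\{t=0\}\cong S^n$ over that disc, and the identity of $S^n$ would be null.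

The way past this is that $\kappa(x,[y,t])=y$ is needed only where $g'(x,[y,t])\neq *'$, and so only for $(x,y)$ with $g(x,y)\ne *$. On $\{g\ne *\}$ the map $(x,y)\mapsto y$ *is* null-homotopic: it is homotopic to $g$, and $g$ takes values in $\mathbb R^n=S^n\smallsetminus\{*\}$ there. So over that set there is a continuous family of paths from a fixed point $c$ to $y$, and $\kappa$ can retreat along them, to $c$, as $t$ approaches $\pm1$. The family does not extend over $\{g=*\}$, so $\kappa$ must also retreat to $c$ as $g(x,y)$ approaches $*$. This is harmless if $g'$ is already $*'$ by then. The next section writes this down.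

## 6. The maps $\kappa$ and $g'$

Write $S^n=\mathbb R^n\cup\{\infty\}$, $*=\infty$, $c=0$, and use $|z|\in[0,\infty]$ with $|*|=\infty$; this is continuous on $S^n$. Write points of $S^{n+1}$ as $[y,t]$, $y\in S^n$, $t\in[-1,1]$, and put $*'=[*,0]$.

**Proposition 2.** Let $g:X\times S^n\to S^n$ be homotopic to the projection. Then there are maps $\kappa:X\times S^{n+1}\to S^n$ and $g':X\times S^{n+1}\to S^{n+1}$ such that $g'$ is homotopic to the projection and (3) holds for all $(x,w)\in X\times S^{n+1}$.

Let $h:X\times S^n\times I\to S^n$ be a homotopy with $h(x,y,0)=g(x,y)$ and $h(x,y,1)=y$.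

**Step 1: paths from $c$ to $y$ over $\{g\ne *\}$.** For $g(x,y)\neq *$, that is, $g(x,y)\in\mathbb R^n$, put
$$\delta_{x,y}(\tau)=\begin{cases}\tau\,g(x,y),&0\le\tau\le1,\\ h(x,y,\tau-1),&1\le\tau\le2.\end{cases}$$
At $\tau=1$ both formulas give $g(x,y)$. So $\delta$ is continuous in $(x,y,\tau)$ on $\{g\neq *\}\times[0,2]$, and $\delta_{x,y}$ runs from $\delta_{x,y}(0)=c$ through $g(x,y)$ to $\delta_{x,y}(2)=y$.

**Step 2: the map $\kappa$.** We let the time parameter drop to $0$ both when $|g(x,y)|$ becomes large and when $|t|$ approaches $1$. Let $\varepsilon:[0,\infty]\to[0,2]$ be the continuous function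
$$\varepsilon(\rho)=2\ (\rho\le1),\qquad \varepsilon(\rho)=4-2\rho\ (1\le\rho\le2),\qquad \varepsilon(\rho)=0\ (\rho\ge2),$$
and put
$$\kappa(x,[y,t])=\begin{cases}\delta_{x,y}\bigl(\varepsilon(|g(x,y)|)\cdot\min\{1,2(1-|t|)\}\bigr)&\text{if } g(x,y)\neq *,\\ c&\text{if } |g(x,y)|>2.\end{cases}$$
The second case includes $g(x,y)=*$. The two cases live on open subsets of $X\times S^n\times[-1,1]$ that cover it, and each formula is continuous on its set. On the overlap $\varepsilon=0$, so the first formula gives $\delta_{x,y}(0)=c$, the same as the second. Thus we have a continuous map on $X\times S^n\times[-1,1]$. At $t=\pm1$ the minimum is $0$, so the value is $c$, independent of $y$. By Fact 4, $\kappa$ is well defined and continuous on $X\times S^{n+1}$.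

**Step 3: a deformation that pushes most of $S^n$ and of $[-1,1]$ to the end.** We want to deform the suspension of $g$ so that it avoids a certain arc only where $|g|<1$ and $|t|<\frac12$. For $s\in I$ define $\psi_s:S^n\to S^n$ by
$$\psi_s(z)=\frac{z}{1-s|z|}\ \text{ if } z\in\mathbb R^n \text{ and } s|z|<1,\qquad \psi_s(z)=*\ \text{ otherwise.}$$
This is radial, with
$$\frac1{|\psi_s(z)|}=\max\Bigl(\frac1{|z|}-s,\,0\Bigr),\qquad \tfrac10=\infty,\ \tfrac1\infty=0. \tag{4}$$
It is continuous in $(s,z)$: the set where $z\in\mathbb R^n$ and $s|z|<1$ is open, and there the first formula applies; at any other $(s,z)$ the value is $*$, and the right side of (4), which is continuous in $(s,z)$, vanishes there, so nearby values of $|\psi|$ are large. We have $\psi_0=\mathrm{id}$. Put $\psi=\psi_1$; by (4), $\psi(z)\neq *$ only if $|z|<1$.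

For $t\in[-1,1]$ let $\eta_s(t)=\max(-1,\min(1,(1+s)t))$. Then $\eta_0=\mathrm{id}$, $\eta_s(\pm1)=\pm1$, and $\eta=\eta_1$ satisfies $\eta(t)=\pm1$ for $|t|\ge\frac12$. Define
$$\widehat G(x,[y,t])=[\psi(g(x,y)),\eta(t)]\in S^{n+1}.$$
At $t=\pm1$ this is a pole, independent of $y$, so $\widehat G$ is well defined and continuous by Fact 4. It is homotopic to the projection $(x,[y,t])\mapsto[y,t]$: first use $[\psi_s(g(x,y)),\eta_s(t)]$ with $s$ running from $1$ to $0$, which ends at $[g(x,y),t]$; then use $[h(x,y,s),t]$ with $s$ running from $0$ to $1$, which ends at $[y,t]$. Both formulas give a pole at $t=\pm1$, so Fact 4 with $P=X\times I$ makes them homotopies on $X\times S^{n+1}$.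

**Step 4: collapsing an arc to define $g'$.** Let $J=\{[*,t]:-1\le t\le1\}\subset S^{n+1}$. It is an arc that contains both poles and $*'$, and it contracts in itself to $*'$ by $([*,t],s)\mapsto[*,(1-s)t]$. Give $S^n$ the CW structure with one $0$-cell $*$ and one $n$-cell. The suspension then has the two poles as $0$-cells, and one further cell for each cell of $S^n$, so $J$ is a subcomplex. By homotopy extension for the CW pair $(S^{n+1},J)$, the contraction of $J$ extends to a homotopy of $\mathrm{id}_{S^{n+1}}$. Its end is a map $H_1\simeq\mathrm{id}$ with $H_1(J)=\{*'\}$. Put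
$$g'=H_1\circ\widehat G.$$
Then $g'\simeq\widehat G\simeq$ the projection.

**Step 5: the implication (3).** Let $w=[y,t]$ and $g'(x,w)\neq *'$. Then $\widehat G(x,w)\notin J$. The poles lie in $J$, so $\eta(t)\ne\pm1$, and hence $|t|<\frac12$. Also $\psi(g(x,y))\neq *$, and hence $|g(x,y)|<1$. Therefore $\varepsilon(|g(x,y)|)=2$ and $\min\{1,2(1-|t|)\}=1$, so
$$\kappa(x,w)=\delta_{x,y}(2)=h(x,y,1)=y,\qquad g(x,\kappa(x,w))=g(x,y)\neq *.\qquad\square$$

## 7. Proof of Theorem A

Let $\operatorname{cat}(X\times S^n)\le m$. By Lemma 1 there are $V_0,\dots,V_m$ and $g$ as in $D(S^n,*)$. Take $\kappa$ and $g'$ from Proposition 2, put $\Phi(x,w)=(x,\kappa(x,w))$ and $V_i'=\Phi^{-1}(V_i)$. We check $D(S^{n+1},*')$.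

The $V_i'$ form an open cover of $X\times S^{n+1}$, and $\mathrm{pr}_X|_{V_i'}=(\mathrm{pr}_X|_{V_i})\circ\Phi|_{V_i'}$ is null; this is (D1). The map $g'$ is homotopic to the projection; this is (D2). If $(x,w)\in V_m'$, then $(x,\kappa(x,w))\in V_m$, so $g(x,\kappa(x,w))=*$, and by (3) $g'(x,w)=*'$; this is (D3).

Lemma 1 with $K=S^{n+1}$, the point $*'$, and any second point $c'\neq *'$, gives $\operatorname{cat}(X\times S^{n+1})\le m$. $\square$

By Section 2, Theorem 1 is proved.

## 8. From $S^n$ to suspensions, and from $S^{n+1}$ to joins

The construction used little about spheres: radial coordinates on $S^n$, which any suspension has, and the suspension coordinate on $S^{n+1}$, which can be replaced by a join coordinate. In this section the auxiliary polyhedra $L$ and $T$ need not be connected.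

**Definition (join).** For nonempty compact Hausdorff spaces $K,T$ the join $K*T$ is the quotient of $K\times T\times I$, with points $[y,w,t]$, in which $[y,w,0]$ is independent of $y$ and $[y,w,1]$ is independent of $w$. So the end $t=0$ is a copy of $T$ and the end $t=1$ is a copy of $K$.

*Example.* $S^0*S^0$ is a circle: four points, and a segment from each of the first two to each of the last two. In general $K*S^0$ is the unreduced suspension of $K$, whose poles are the two points of the end $t=0$; in particular $S^p*S^0\cong S^{p+1}$.

One may think of $[y,w,t]$ as the formal convex combination $t\,y+(1-t)\,w$. For compact Hausdorff spaces an iterated join consists of formal convex combinations of points of the factors, whatever the bracketing and order, so the join is commutative and associative up to homeomorphism (a textbook fact). The join of compact polyhedra is a compact polyhedron. Write $SL$ for the unreduced suspension of $L$.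

**Theorem B.** Let $L,T$ be nonempty compact polyhedra and $0\le m<\infty$. If $\operatorname{cat}(X\times SL)\le m$, then $\operatorname{cat}(X\times S(L*T))\le m$.

Theorem A is the case $L=S^{n-1}$, $T=S^0$: then $SL=S^n$, $L*T=S^n$ and $S(L*T)=S^{n+1}$.

**Step 1: radial coordinates on $K=SL$.** Write $K=L\times[0,\infty]/\!\sim$, where $L\times0$ is collapsed to $c$ and $L\times\infty$ to $*$. For $z=[\ell,\rho]$ put $|z|=\rho$; this is continuous on $K$. For $z\neq *$ and $0\le\tau\le1$ put $\tau z=[\ell,\tau\rho]$, so that $0z=c$ and $1z=z$. This is continuous in $(\tau,z)$: by Fact 4 with $P=I$, the map $I\times L\times[0,\infty]\to I\times K$ is a closed quotient map, and so is its restriction over the open subset $I\times (K\smallsetminus\{*\})$; the formula $[\ell,\tau\rho]$ is continuous upstairs and constant on fibers.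

The space $K$ is a compact polyhedron, hence a compact metrizable ANR, and it is path connected because every point is joined to $c$ by a radial segment. The formula $(\tau,z)\mapsto\tau z$ contracts $K\smallsetminus\{*\}$ to $c$, and exchanging the roles of the poles contracts $K\smallsetminus\{c\}$ to $*$. So Lemma 1 applies to $(K,*)$.

**Step 2: the space $K'=K*T$ is $S(L*T)$.** We have $K=L*S^0$ with $S^0=\{*,c\}$. Hence
$$K'=(L*S^0)*T\cong(L*T)*S^0=S(L*T),$$
and the points $*'=[*,w,1]$ and $c'=[c,w,1]$ of $K'$, which do not depend on $w$, correspond to the two poles. By Step 1 with $L*T$ in place of $L$, Lemma 1 applies to $(K',*')$.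

**Step 3: reduction to an analogue of Proposition 2.** Let $\operatorname{cat}(X\times K)\le m$, and take $V_0,\dots,V_m$ and $g$ from $D(K,*)$. Let $h:X\times K\times I\to K$ satisfy $h(x,y,0)=g(x,y)$ and $h(x,y,1)=y$. Suppose we have maps $\kappa:X\times K'\to K$ and $g':X\times K'\to K'$ such that $g'$ is homotopic to the projection and
$$g'(x,w')\neq *'\ \Longrightarrow\ g(x,\kappa(x,w'))\neq *. \tag{5}$$
With $\Phi(x,w')=(x,\kappa(x,w'))$ and $V_i'=\Phi^{-1}(V_i)$, the condition $D(K',*')$ holds: $\mathrm{pr}_X|_{V_i'}=(\mathrm{pr}_X|_{V_i})\circ\Phi|_{V'_i}$ is null; $g'$ is homotopic to the projection; and if $(x,w')\in V_m'$, then $g(x,\kappa(x,w'))=*$, so $g'(x,w')=*'$ by (5). Lemma 1 then gives $\operatorname{cat}(X\times K')\le m$, which is the claim. It remains to construct $\kappa$ and $g'$.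

**Step 4: the map $\kappa$.** For $g(x,y)\neq *$ put $\delta_{x,y}(\tau)=\tau\,g(x,y)$ for $0\le\tau\le1$ and $\delta_{x,y}(\tau)=h(x,y,\tau-1)$ for $1\le\tau\le2$. By Step 1 this is continuous in $(x,y,\tau)$ on $\{g\ne *\}\times[0,2]$, and it runs from $c$ to $y$. With $\varepsilon$ as in Section 6 put
$$\kappa(x,[y,w,t])=\begin{cases}\delta_{x,y}\bigl(\varepsilon(|g(x,y)|)\min\{1,2t\}\bigr)&\text{if } g(x,y)\neq *,\\ c&\text{if }|g(x,y)|>2.\end{cases}$$
The two cases are given on open subsets of $X\times K\times T\times I$ that cover it, and on the overlap $\varepsilon=0$ and both values are $c$. So the formula is continuous on $X\times K\times T\times I$. At $t=0$ it equals $c$, independent of $y$, and it never depends on $w$. By Fact 4, applied to $K\times T\times I\to K'$ and $P=X$, it descends to a continuous map $\kappa$ on $X\times K'$.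

**Step 5: the deformed map $\widehat G$.** Let $\psi_s[\ell,\rho]=[\ell,\rho_s]$ with $1/\rho_s=\max(1/\rho-s,0)$, where $1/0=\infty$ and $1/\infty=0$. Then $\rho_s$ is continuous in $(s,\rho)$, $\rho=0$ gives $\rho_s=0$, and $\rho=\infty$ gives $\rho_s=\infty$. So $\psi_s$ is well defined, and continuous in $(s,z)$ by Fact 4 with $P=I$. We have $\psi_0=\mathrm{id}$, and $\psi_1(z)\neq *$ only if $|z|<1$.

Let $\theta_s(t)=(1-s)t+s\max(0,2t-1)$. Then $\theta_0=\mathrm{id}$, $\theta_s(0)=0$, $\theta_s(1)=1$, and $\theta_1(t)>0$ only if $t>\frac12$. Put
$$\widehat G(x,[y,w,t])=[\psi_1(g(x,y)),w,\theta_1(t)]\in K'.$$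
At $t=0$ the value has join coordinate $0$, so it does not depend on $y$; at $t=1$ it has join coordinate $1$, so it does not depend on $w$. Hence $\widehat G$ is well defined and continuous. The same check applies to $[\psi_s(g(x,y)),w,\theta_s(t)]$, with $s$ from $1$ to $0$, ending at $[g(x,y),w,t]$, and then to $[h(x,y,s),w,t]$, with $s$ from $0$ to $1$, ending at $[y,w,t]$. By Fact 4 with $P=X\times I$ these are homotopies on $X\times K'$. So $\widehat G$ is homotopic to the projection to $K'$.

**Step 6: collapsing a cone to define $g'$.** Let
$$J=\{[*,w,t]:w\in T,\ t\in I\}=\{*\}*T\subset K'.$$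
For $T=S^0$ this is the arc of Section 6. In general $J$ is the cone on $T$ with apex $*'$. It is a subpolyhedron of $K'$: triangulate $K$ with $*$ as a vertex and take the join with a triangulation of $T$. It contracts in itself to $*'$ by moving $t$ to $1$, and it contains all points $[y,w,0]=[*,w,0]$. By homotopy extension for $(K',J)$, the contraction extends to a homotopy from $\mathrm{id}_{K'}$ to a map $H_1$ with $H_1(J)=\{*'\}$. Put $g'=H_1\circ\widehat G$; it is homotopic to the projection.

**Step 7: the implication (5).** If $g'(x,[y,w,t])\neq *'$, then $\widehat G(x,[y,w,t])\notin J$. Since $J$ contains all points with join coordinate $0$, we get $\theta_1(t)>0$, so $t>\frac12$. Since $J$ contains all points with first coordinate $*$, we get $\psi_1(g(x,y))\neq *$, so $|g(x,y)|<1$. Hence $\varepsilon(|g(x,y)|)\min\{1,2t\}=2$, and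
$$\kappa(x,[y,w,t])=\delta_{x,y}(2)=y,\qquad g(x,\kappa(x,[y,w,t]))=g(x,y)\neq *.$$
This proves Theorem B. $\square$

In the following statement $S^{n+1}T$ denotes the $(n+1)$-fold unreduced suspension of $T$. For example, $S^{n+1}T$ with $T=S^0$ is the sphere $S^{n+1}$.

**Corollary.** If $\operatorname{cat}X<\infty$, $n\ge n(X)$ and $n<\infty$, then $\operatorname{cat}(X\times Z)=\operatorname{cat}X$ for every $Z$ homotopy equivalent to the $(n+1)$-fold suspension $S^{n+1}T$ of a nonempty compact polyhedron $T$.

*Proof.* Since $n\ge n(X)$, Theorem 1 gives $\operatorname{cat}(X\times S^n)=\operatorname{cat}X$. Apply Theorem B with $m=\operatorname{cat}X$ and $L=S^{n-1}$, so that $SL=S^n$: we get $\operatorname{cat}(X\times S(S^{n-1}*T))\le\operatorname{cat}X$. By associativity and commutativity of joins,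
$$S(S^{n-1}*T)\cong S^0*S^{n-1}*T\cong S^n*T,$$
and since $S^n$ is the join of $n+1$ copies of $S^0$, this is the $(n+1)$-fold suspension $S^{n+1}T$. So $\operatorname{cat}(X\times Z)\le\operatorname{cat}X$ by homotopy invariance. The opposite inequality holds because $X$ is a retract of $X\times Z$. $\square$
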